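# Random polytopes in nested convex bodies: expected volume is monotone beyond a threshold depending only on the dimension

## 1. The theorem, and what it says

**Theorem 1.** For every $d\ge 1$ there are an explicit constant $c_d>0$ and a number $N(d)\in\mathbb N$, with $\log N(d)=O(d^2\log(d+1))$, such that the following holds for all $n\ge N(d)$ and all convex bodies $K\subset L$ in $\mathbb R^d$. Let $X_1,\dots,X_n$ be independent uniform random points in $K$ and $Y_1,\dots,Y_n$ independent uniform random points in $L$, and let $P_n=[X_1,\dots,X_n]$ and $Q_n=[Y_1,\dots,Y_n]$ be their convex hulls. Then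
$$\mathbb E V_d(Q_n)-\mathbb E V_d(P_n)\ \ge\ \tfrac{c_d}{2}\,\bigl(V_d(L)-V_d(K)\bigr).$$
In particular
$$\mathbb E V_d(P_n)\le \mathbb E V_d(Q_n),\tag{1}$$
and the inequality is strict unless $K=L$.

Here a *convex body* is a compact convex set with nonempty interior, $V=V_d$ is $d$-dimensional volume, and $[\,\cdot\,]$ denotes the convex hull. In plain words: if we enlarge the container, does the hull of $n$ random points get larger on average? We say that *monotonicity holds for $n$ in dimension $d$* if (1) holds for all pairs of convex bodies $K\subset L$ in $\mathbb R^d$.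

This can fail. The following facts are quoted from the literature. In dimension $1$ monotonicity holds for every $n$. In dimension $2$ it holds for $n=3$ (Rademacher). For every $d\ge 4$ it fails for $n=d+1$ (Rademacher), and for $d=3$ it fails for $n=4$ (Kunis, Reichenwallner, Reitzner). The question posed in Mareen Beermann, Matthias Reitzner, "Monotonicity of functionals of random polytopes", arXiv:1706.08342 (2017), is whether things become right for large $n$. There are two versions:

- (a) for each $K$ there is $N=N(K)$ such that (1) holds for all $n\ge N$ and all $L\supset K$;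
- (b) there is $N=N(d)$, depending only on $d$, such that (1) holds for all $n\ge N$ and all $K\subset L$.

Clearly (b) implies (a). Theorem 1 says that the answer to (b), hence also to (a), is **yes** in every dimension. The constants will be
$$\beta_d=3^{-d}(d+1)^{-2d-1},\qquad c_d=e^{-2}(2d)^{-d}(e^2d)^{-(d+1)}\beta_d,$$
$$\varepsilon=\frac{c_d}{8d(d+1)},\qquad N(d)=2\Bigl\lceil\Bigl(\frac{2d}{\varepsilon}\Bigr)^{d}\log\frac{2^{d+3}(d+1)}{c_d}\Bigr\rceil .$$

The second theorem limits how small the threshold can be. Call $N(d)$ *admissible* if monotonicity holds in dimension $d$ for every $n\ge N(d)$.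

**Theorem 2.**

(i) For $d\ge3$ monotonicity fails for $n=d+2$, so every admissible $N(d)$ is at least $d+3$. For $d=2$ it holds for $n\le 4$.

(ii) There is $d_0$ such that for every $d\ge d_0$ monotonicity fails in dimension $d$ for some $n\ge e^{d/200}$. Hence the smallest admissible $N(d)$ satisfies $e^{d/200}\le N(d)\le e^{O(d^2\log d)}$ for $d\ge d_0$.

Two quantities are used throughout. For a convex body $K$ with i.i.d. uniform points $X_1,X_2,\dots$ in $K$ and hulls $P_n=[X_1,\dots,X_n]$, put
$$F_n(K)=\mathbb E V(P_n),\qquad G_n(K,y)=\mathbb E V([y,X_1,\dots,X_{n-1}])\quad (y\in\mathbb R^d).$$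
So $G_n(K,y)$ also counts $n$ points, but one of them is the fixed point $y$.

## 2. The segment, and the smallest values of $n$

**The segment.** Let $d=1$ and $K=[0,1]$. The largest of $n$ uniform points has mean $\frac n{n+1}$ and the smallest has mean $\frac1{n+1}$, so $F_n(K)=\frac{n-1}{n+1}$. By scaling, $F_n(K)=\frac{n-1}{n+1}V(K)$ for every segment, and
$$F_n(L)-F_n(K)=\tfrac{n-1}{n+1}\bigl(V(L)-V(K)\bigr).$$
Monotonicity holds for every $n$. Keep three more numbers in mind for $K=[0,1]$ and $n\ge2$. For $y\le 0$ the hull of $y,X_1,\dots,X_{n-1}$ is $[y,\max X_i]$, so $G_n(K,y)=\frac{n-1}n+|y|$. Since $F_{n-1}(K)=\frac{n-2}n$, we get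
$$G_n(K,0)-F_{n-1}(K)=\frac1n,\qquad F_n(K)-F_{n-1}(K)=\frac{2}{n(n+1)}.$$
A boundary point adds volume of order $1/n$; a random point adds volume of order $1/n^2$. This gap, in the weaker form "$\ge c/n$ against $o(1/n)$", will be the source of Theorem 1 in all dimensions.

**Few points.** If $n\le d$, all volumes vanish and (1) is trivial. The first real case is $n=d+1$, a random simplex; for it we rely on the quoted results. The next case reduces to it by a counting identity, due to Buchta (1986).

**Lemma 3.** For every convex body $K\subset\mathbb R^d$, $\ F_{d+2}(K)=\frac{d+2}{2}F_{d+1}(K)$.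

For $d=2$ one sees this in a picture. If four points form a convex quadrilateral, each of the two diagonals cuts it into two triangles, so the four triangles cover it twice. If one point lies inside the triangle of the other three, the three small triangles cover the big one once, and the big one covers itself once more. Either way each point of the hull is covered twice.

**Proof.** Let $x_1,\dots,x_{d+2}$ be in general position (any $d+1$ of them affinely independent), which holds almost surely for random points. We show that almost every $z\in[x_1,\dots,x_{d+2}]$ lies in exactly two of the simplices $[x_j:j\ne i]$. Exclude the null set of those $z$ that lie in the affine hull of $d$ of the points. Let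
$$\Lambda_z=\Bigl\{\lambda\in\mathbb R^{d+2}:\lambda\ge0,\ \sum\lambda_i=1,\ \sum\lambda_ix_i=z\Bigr\}.$$
The two equations form a linear system of $d+1$ equations in $d+2$ unknowns, of rank $d+1$ because $d+1$ of the points are affinely independent. So $\Lambda_z$ is a nonempty compact part of a line. The direction vector of this line is an affine dependence of the $x_i$. None of its coordinates is zero, since a zero coordinate would give an affine dependence among $d+1$ of the points. By the choice of $z$, each $\lambda\in\Lambda_z$ has at most one zero coordinate, since with two zero coordinates $z$ would lie in the affine hull of $d$ points.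

If $\Lambda_z$ were a single point $\lambda$, we could move from $\lambda$ along the line in the direction that increases its zero coordinate (in any direction if there is none) and stay nonnegative for a moment, a contradiction. So $\Lambda_z$ is a nondegenerate segment. At an endpoint some coordinate vanishes (otherwise we could continue), so exactly one does. At an interior point none vanishes, since a coordinate vanishing there would be negative on one side, the direction having no zero coordinate. The two endpoints have their zeros at different indices, because each coordinate is strictly monotone along the line and vanishes only once. Now $z\in[x_j:j\neq i]$ if and only if some $\lambda\in\Lambda_z$ has $\lambda_i=0$, so this happens for exactly two indices $i$.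

Integrating over $z$ gives $\sum_iV([x_j:j\ne i])=2V([x_1,\dots,x_{d+2}])$. Taking expectations gives $(d+2)F_{d+1}=2F_{d+2}$. $\square$

**Proof of Theorem 2(i).** By Lemma 3, monotonicity for $n=d+2$ is equivalent to monotonicity for $n=d+1$. By the quoted results it fails for $d\ge3$. For $d=2$ it holds for $n=3$, hence for $n=4$, and trivially for $n\le2$. $\square$

## 3. Letting $n\to\infty$ for a fixed pair, and comparing point by point

A sensible first attempt is a limit argument. Let $K\subsetneq L$. Then $L\setminus K$ contains a point at positive distance from $K$, and interior points of $L$ close to it, so $V(K)<V(L)$. (Hence nested convex bodies of equal volume coincide.) The hull of many random points fills the body: $F_n(L)\to V(L)$, as Lemma 6 below will show. So for large $n$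
$$F_n(L)>V(K)\ge F_n(K).$$
This proves (1) for $n\ge N(K,L)$, but the threshold depends on $L$. The argument needs the volume missed by $Q_n$ to be at most $V(L)-V(K)$, and $L$ may be as close to $K$ as it likes. For $K=[0,1]$ and $L=[0,1+\eta]$, the requirement $F_n(L)\ge V(K)$ reads $(n-1)(1+\eta)\ge n+1$, that is $n\ge 1+2/\eta$. It breaks down for thin layers $L\setminus K$ of relative volume below order $1/n$. So the whole problem is in thin layers.

A second attempt is to couple. The points of $L$ that fall in $K$ are uniform in $K$. So one would like to say: moving a point from inside $K$ to a place outside $K$ can only increase the hull. This is false point by point. In the plane with $n=3$, let the other two points be $p_1,p_2$; if $y\notin K$ lies on the line through them, then $[y,p_1,p_2]$ has area $0$, while a generic third point inside $K$ gives positive area. Only the averaged comparison "$G_n(K,y)\ge F_n(K)$ for $y\notin\operatorname{int}K$" has a chance. Section 8 will show that even this can fail, for $n$ exponentially large in $d$.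

## 4. Reduction to one exterior point

The two attempts fit together. In a very thin layer $L\setminus K$ usually none of the $n$ points falls, sometimes one, and very rarely two. So an averaged estimate for *one* exterior point, with a definite margin, handles thin layers, and thick layers are stacks of thin ones.

**Proposition 4.** Let $n\ge1$ and $\gamma>0$ be such that for all convex bodies $K\subset\mathbb R^d$ and all $y\notin\operatorname{int}K$
$$G_n(K,y)-F_n(K)\ge\frac{\gamma}{n}V(K).\tag{2}$$
Then $F_n(L)-F_n(K)\ge\gamma\,(V(L)-V(K))$ for all convex bodies $K\subset L$.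

For $d=1$, $n\ge 2$ and $K=[0,1]$ we have $G_n(K,y)-F_n(K)\ge\frac{n-1}n-\frac{n-1}{n+1}=\frac1n\cdot\frac{n-1}{n+1}$ for $y\le0$, and by symmetry for $y\ge1$. So (2) holds with $\gamma=\frac{n-1}{n+1}$, and the conclusion is the exact identity of Section 2, with no loss.

**Step 1: thin layers.** The purpose is an inequality for nested bodies of nearly equal volume, with an error of second order. Let $K\subset K'$ be convex bodies with $\delta=1-V(K)/V(K')>0$. The number of the $n$ uniform points of $K'$ that fall in $K'\setminus K$ is binomial with parameters $n,\delta$. Given that number, the points inside are uniform in $K$, those outside are uniform in $K'\setminus K$, and all are independent. Hence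
$$F_n(K')-F_n(K)=\sum_{k=0}^n\binom nk\delta^k(1-\delta)^{n-k}\bigl(a_k-F_n(K)\bigr),\tag{3}$$
where $a_k$ is the expected hull volume of $k$ uniform points of $K'\setminus K$ and $n-k$ uniform points of $K$, all independent. Now go through the terms.

The term $k=0$ vanishes, since $a_0=F_n(K)$. For $k=1$ we have $a_1=\mathbb E\,G_n(K,Y)$ with $Y$ uniform in $K'\setminus K$, so $a_1-F_n(K)\ge\frac\gamma nV(K)$ by (2). For $k\ge2$ we use only $a_k-F_n(K)\ge-F_n(K)\ge-V(K)$. The total weight of these terms is the probability that at least two points fall outside $K$, at most $\binom n2\delta^2\le n^2\delta^2/2$ by a union bound over pairs. Therefore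
$$F_n(K')-F_n(K)\ge V(K)\Bigl[\gamma\,\delta(1-\delta)^{n-1}-\frac{n^2\delta^2}2\Bigr].$$
Since $V(K)=(1-\delta)V(K')$ and $V(K')-V(K)=\delta V(K')$, we have $\delta V(K)=(1-\delta)(V(K')-V(K))$. Substituting this and using $1-\delta\le1$ in the negative term,
$$F_n(K')-F_n(K)\ge\bigl(V(K')-V(K)\bigr)\Bigl[\gamma(1-\delta)^n-\frac{n^2\delta}2\Bigr].\tag{4}$$

**Step 2: stacking layers.** The purpose is to join $K$ to $L$ by bodies whose consecutive volume ratios are as close to $1$ as we like. Put $K_s=(1-s)K+sL$ for $0\le s\le1$. For $K=[0,1]$, $L=[0,2]$ this is $K_s=[0,1+s]$. The family increases: for $s<s'$,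
$$K_s=(1-s')K+(s'-s)K+sL\subset(1-s')K+(s'-s)L+sL=K_{s'},$$
where convexity was used in the form $(\alpha+\beta)K=\alpha K+\beta K$ for $\alpha,\beta\ge0$. The volume $V(K_s)$ is continuous in $s$, since $K_s$ depends continuously on $s$ in the Hausdorff metric (its support function is $(1-s)h_K+sh_L$) and volume is continuous in that metric. It is also bounded below by $V(K)>0$. So for given $\delta_0\in(0,1)$ there is a partition $0=s_0<\dots<s_k=1$ with
$$\delta_j:=1-V(K_{s_{j-1}})/V(K_{s_j})\le\delta_0\quad\text{for all }j.$$
The bracket in (4) decreases in $\delta$, so for each step with $\delta_j>0$ we may replace $\delta_j$ by $\delta_0$ in it. A step with $\delta_j=0$ joins equal bodies and contributes $0$ to both sides. Adding up,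
$$F_n(L)-F_n(K)\ge\bigl(V(L)-V(K)\bigr)\Bigl[\gamma(1-\delta_0)^n-\frac{n^2\delta_0}2\Bigr].$$
Let $\delta_0\to0$ with $n$ fixed. $\square$

The number of layers was unbounded, and this did no harm: the bound (4) is proportional to $V(K')-V(K)$, which telescopes. What we do need is (2) for *all* bodies with the same $\gamma$, because it is applied to every $K_s$.

To prove (2) for large $n$, insert $F_{n-1}(K)$:
$$G_n(K,y)-F_n(K)=\bigl(G_n(K,y)-F_{n-1}(K)\bigr)-\bigl(F_n(K)-F_{n-1}(K)\bigr).$$
The first bracket is what the point $y$ adds to $P_{n-1}$; the second is what a random point of $K$ adds. We bound the second above (Section 5) and the first below (Section 6), uniformly in $K$.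

## 5. What a random point adds: volume missed by the hull

**Lemma 5.** For $n\ge2$: $\ n\,(F_n(K)-F_{n-1}(K))\le2(d+1)\,\mathbb EV(K\setminus P_{\lfloor n/2\rfloor})$.

The idea is to let every point play the role of the last one. The total of what the $n$ points individually add is then the volume of regions that depend on a single point, and such regions lie where half of the sample does not reach. In the segment, for $n\ge3$, these regions are the first and last gaps, each of mean length $\frac1{n+1}$, in agreement with $n\cdot\frac2{n(n+1)}$.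

**Proof.** Let $P_n^{(i)}=[X_j:j\le n,\ j\ne i]$. Then $\mathbb EV(P_n^{(i)})=F_{n-1}(K)$ for each $i$. Summing $V(P_n)-V(P_n^{(i)})=V(P_n\setminus P_n^{(i)})$ over $i$ gives
$$n(F_n(K)-F_{n-1}(K))=\mathbb E\int_K\nu(z)\,dz,\qquad\nu(z)=\#\{i:z\in P_n\setminus P_n^{(i)}\}.$$
First, $\nu\le d+1$. Indeed, by Carathéodory's theorem a point $z\in P_n$ lies in the hull of at most $d+1$ of the points, and then $z\in P_n^{(i)}$ for every other index $i$.

Second, $\nu(z)>0$ is rare. Split the indices into $\{1,\dots,\lfloor n/2\rfloor\}$ and the rest. If $z$ lies in the hull of both groups, then $z\in P_n^{(i)}$ for all $i$, since the group not containing $i$ is untouched; so $\nu(z)=0$. Both groups have at least $\lfloor n/2\rfloor$ points, hence $\mathbb P(\nu(z)>0)\le2\,\mathbb P(z\notin P_{\lfloor n/2\rfloor})$. Integrate $\mathbb E\nu(z)\le2(d+1)\mathbb P(z\notin P_{\lfloor n/2\rfloor})$ over $z\in K$. $\square$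

So it suffices that $P_m$ misses a small fraction of $K$, uniformly over all convex bodies. We recall John's theorem: every convex body in $\mathbb R^d$ has an affine image $K$ with $B^d\subset K\subset dB^d$, where $B^d$ is the unit ball. Write $\kappa_d=V(B^d)$.

**Lemma 6.** For $0<\varepsilon\le1$ and $m\ge1$:
$$\mathbb EV(K\setminus P_m)\le V(K)\Bigl(d\varepsilon+2^d\exp\bigl(-m(\varepsilon/2d)^d\bigr)\Bigr).$$

**Proof.** The ratio $\mathbb EV(K\setminus P_m)/V(K)$ does not change under invertible affine maps, so we may assume $B^d\subset K\subset dB^d$. We give up on the outer shell. As $0\in K$, we have $(1-\varepsilon)K\subset K$ and $V(K\setminus(1-\varepsilon)K)=(1-(1-\varepsilon)^d)V(K)\le d\varepsilon V(K)$.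

Now let $z\in(1-\varepsilon)K$. Then $z+\varepsilon B^d\subset(1-\varepsilon)K+\varepsilon K=K$. If $z\notin P_m$, strict separation gives $u\ne0$ with $\langle X_i-z,u\rangle<0$ for all $i$. Let $O$ be a closed coordinate orthant containing $u$. For $v\in O$ the coordinates of $v$ and $u$ have equal signs where they do not vanish, so $\langle v,u\rangle\ge0$. Hence no $X_i$ lies in $z+O$. For a fixed orthant, $V(K\cap(z+O))\ge V(\varepsilon B^d\cap O)=\varepsilon^d\kappa_d2^{-d}$, while $V(K)\le d^d\kappa_d$. So each $X_i$ falls in $z+O$ with probability at least $(\varepsilon/2d)^d$. A union bound over the $2^d$ orthants gives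
$$\mathbb P(z\notin P_m)\le2^d\bigl(1-(\varepsilon/2d)^d\bigr)^m\le2^d\exp\bigl(-m(\varepsilon/2d)^d\bigr).$$
Integrate over $(1-\varepsilon)K$ and add the shell. $\square$

Choosing first $\varepsilon$ small and then $m$ large shows $F_m(K)/V(K)\to1$ uniformly in $K$. With Lemma 5, $F_n(K)-F_{n-1}(K)=o(1)\cdot V(K)/n$ uniformly in $K$.

## 6. What an exterior point adds: simplices over a cap

Let $y\notin\operatorname{int}K$. Look at the part of $K$ nearest to $y$, a *cap*, cut off by a hyperplane so that its volume is about $V(K)/n$. With a probability bounded below, exactly $d$ sample points $Z_1,\dots,Z_d$ lie in the cap, and we expect the simplex $[y,Z_1,\dots,Z_d]$, of volume about $V(K)/n$, to be mostly new.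

As stated this does not work, because $P_{n-1}$ may already cover most of that simplex. Take the plane with the second coordinate as depth, $K=[-1,5]\times[0,3]$, $y=(0,0)$, the two points of the cap $\{\text{depth}\le1\}$ being $Z_1=(0,\eta)$ and $Z_2=(1,1)$, and one deeper point $q=(4,2)$, with $0<\eta\le\frac12$. Over the first coordinate $a\in[0,1]$ the triangle $[y,Z_1,Z_2]$ occupies depths from $a$ to $\eta+(1-\eta)a$, and $[Z_1,Z_2,q]$ occupies depths from $\eta+\frac{2-\eta}4a$ to $\eta+(1-\eta)a$. For $a\ge2\eta$ the second range contains the first, since $\eta+\frac{2-\eta}{4}a\le\eta+\frac a2\le a$. So the new part of the triangle has area at most $\int_0^{2\eta}\eta\,da=2\eta^2$, while the triangle has area $\eta/2$. The trouble is the shallow point $Z_1$.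

The remedy is to ask that all $d$ points lie in a thin slab at the bottom of the cap, between depths $t$ and $(1+\frac1d)t$. Then $P_{n-1}$ stays below depth $t$, and the simplex shrunk towards $y$ by the factor $\frac d{d+1}$ stays above depth $t$. Two things must be secured uniformly in $K$ and $y$: a random simplex over the slab is not too flat, and the slab contains a fixed fraction of the cap.

**Lemma 7.** Let $S\subset\mathbb R^d$ be a convex body, $\ell$ an affine function, and $Z$ uniform in $S$. Then
$$\mathbb E|\ell(Z)|\ge\frac{\max_S|\ell|}{3(d+1)}.$$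

**Proof.** If $\ell$ vanishes on $S$ there is nothing to prove. Otherwise scale and change sign so that $\max_S|\ell|=1=\ell(z_0)$ with $z_0\in S$. Use polar coordinates about $z_0$: $Z=z_0+\rho(\omega)R\,\omega$, where $\omega$ is the direction and $\rho(\omega)$ is the length of $S$ in that direction from $z_0$. Since $S$ is star-shaped about $z_0$, conditionally on $\omega$ the variable $R$ has density $dr^{d-1}$ on $[0,1]$. Along the ray, $\ell(Z)=1-\kappa R$ with $\kappa=\kappa(\omega)$. The value $1-\kappa$ at the end $R=1$ lies in $[-1,1]$, so $\kappa\in[0,2]$. We bound $\mathbb E|1-\kappa R|$ for every such $\kappa$; note $\mathbb ER=\frac d{d+1}$.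

If $\kappa\le1$, then $|1-\kappa R|\ge1-R$, so $\mathbb E|1-\kappa R|\ge\frac1{d+1}$.

If $\kappa>1$, let $R'$ be an independent copy of $R$. By the triangle inequality, $\mathbb E|R-R'|\le2\,\mathbb E|\frac1\kappa-R|$. Moreover $|R-R'|=2\max(R,R')-R-R'$, and $\max(R,R')$ has distribution function $r^{2d}$, hence mean $\frac{2d}{2d+1}$. Thus
$$\mathbb E|1-\kappa R|\ge\mathbb E\bigl|\tfrac1\kappa-R\bigr|\ge\tfrac12\mathbb E|R-R'|=\frac{2d}{2d+1}-\frac d{d+1}=\frac d{(2d+1)(d+1)}\ge\frac1{3(d+1)},$$
the last step because $3d\ge2d+1$. Average over $\omega$. $\square$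

**Lemma 8.** For every convex body $S\subset\mathbb R^d$, every $y\in\mathbb R^d$ and $Z_1,\dots,Z_d$ i.i.d. uniform in $S$: $\ \mathbb EV([y,Z_1,\dots,Z_d])\ge\beta_dV(S)$.

For $d=1$ this says that $\mathbb E|Z-y|\ge\beta_1V(S)=V(S)/24$; the true minimum, at the midpoint, is $V(S)/4$.

**Proof.** We have $V([y,z_1,\dots,z_d])=|\varphi(z_1,\dots,z_d)|$ with $\varphi=\frac1{d!}\det(z_1-y,\dots,z_d-y)$, which is affine in each $z_i$ separately. Apply Lemma 7 in $z_1$ with the other variables fixed, then in $z_2$, and so on, each time bounding the maximum below by the value at one point: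
$$\mathbb E|\varphi(Z_1,\dots,Z_d)|\ge(3(d+1))^{-d}\,|\varphi(z_1^*,\dots,z_d^*)|\quad\text{for every }z^*\in S^d.\tag{5}$$
It remains to choose $z^*$ with a large simplex. Let $T=[p_0,\dots,p_d]\subset S$ be a simplex of maximal volume. It exists by compactness and is nondegenerate. For a point $y'=\sum\mu_kp_k$ with $\sum\mu_k=1$, replacing $p_j$ by $y'$ multiplies the volume by $|\mu_j|$: with some $i_0\ne j$ as base point, $y'-p_{i_0}=\sum_{k\ne i_0}\mu_k(p_k-p_{i_0})$, and in the determinant only the $j$-th term survives. So by maximality every point of $S$ has barycentric coordinates $\mu_j\le1$. Writing $\nu_j=1-\mu_j\ge0$, $\sum\nu_j=d$, such a point equals $\sum p_j-d\sum\frac{\nu_j}dp_j\in\sum p_j-dT$. Hence $V(S)\le d^dV(T)$.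

Now write the given point as $y=\sum\mu_kp_k$, $\sum\mu_k=1$. Some $|\mu_j|\ge\frac1{d+1}$. Take $z^*=(p_i)_{i\ne j}$. Then
$$|\varphi(z^*)|=|\mu_j|V(T)\ge\frac{V(S)}{(d+1)d^d}.$$
With (5), $\mathbb EV\ge3^{-d}(d+1)^{-d-1}d^{-d}V(S)\ge\beta_dV(S)$. $\square$

**Proposition 9.** For all $n\ge\max(d^d,d+1)$, all convex bodies $K\subset\mathbb R^d$ and all $y\notin\operatorname{int}K$:
$$G_n(K,y)-F_{n-1}(K)\ge\frac{c_d}nV(K).$$

For $d=1$ and $y$ an endpoint the left side is exactly $V(K)/n$, by Section 2.

**Step 1: the cap.** We set up depth and choose a cap of volume $1/n$. Both sides scale in the same way, so let $V(K)=1$. Separation gives a unit vector $u$ with $\langle y,u\rangle\ge h:=\max_K\langle\cdot,u\rangle$. Let $D(z)=h-\langle z,u\rangle$ be the *depth*. Then $D(y)\le0$ and $D(K)=[0,w]$ with $w>0$. Choose $x,z_0\in K$ with $D(x)=0$ and $D(z_0)=w$. Let $C(s)=\{z\in K:D(z)\le s\}$ and $v(s)=V(C(s))$. (For the unit square with $u$ normal to a side, $v(s)=s$; with $u$ pointing along a diagonal, the cap is a triangle for small $s$ and $v(s)=s^2$. The argument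 must cover all such shapes at once.)

The homothety with centre $x$ and ratio $1/d$ maps $K$ into $K$ and multiplies depths by $1/d$, so it maps $K$ into $C(w/d)$. Hence $v(w/d)\ge d^{-d}\ge1/n$. Since $v$ is continuous with $v(0)=0$, there is $t>0$ with
$$\Bigl(1+\frac1d\Bigr)t\le\frac wd,\quad\text{that is}\quad t\le\frac w{d+1},\qquad\text{and}\qquad v\bigl((1+\tfrac1d)t\bigr)=\frac1n .$$
Put $C=C((1+\frac1d)t)$ and $S=\{z\in K:t\le D(z)\le(1+\frac1d)t\}\subset C$.

**Step 2: the slab is a fixed fraction of the cap.** We claim $V(S)\ge\frac1{e^2dn}$. The cap above $S$ consists of $d$ slabs of the same thickness as $S$, and each can be pushed into $S$ by a homothety that loses little volume. For $j=1,\dots,d$ let $a=(j-1)t/d$ and $A_j=\{z\in K:a\le D(z)\le a+\frac td\}$. Consider the homothety with centre $z_0$ and ratio $1-\alpha$, where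
$$\alpha=\frac{t-a}{w-a}\le\frac tw\le\frac1{d+1}$$
(the first inequality holds because $t\le w$). It maps $K$ into $K$ and depth $s$ to $s+\alpha(w-s)$, an increasing function of $s$. Depth $a$ goes to $a+(t-a)=t$, and depth $a+\frac td$ goes to at most $a+\frac td+\alpha(w-a)=t+\frac td$. So $A_j$ is mapped into $S$, and
$$V(S)\ge\Bigl(1-\frac1{d+1}\Bigr)^dV(A_j)=\Bigl(1+\frac1d\Bigr)^{-d}V(A_j)\ge e^{-1}V(A_j).$$
The slabs $A_1,\dots,A_d$ cover $C(t)$, so summing over $j$ gives $d\,V(S)\ge e^{-1}v(t)$. Finally, the homothety with centre $x$ and ratio $\frac d{d+1}$ maps $C$ into $C(t)$, so $\frac1n=V(C)\le(1+\frac1d)^dv(t)\le e\,v(t)$. Combining, $V(S)\ge\frac1{ed}\cdot\frac1{en}$. In particular $S$ is a convex body.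

**Step 3: the favourable event.** Let $\mathcal E$ be the event that exactly $d$ of $X_1,\dots,X_{n-1}$ lie in $C$ and that these $d$ points all lie in $S$. Its probability is
$$\mathbb P(\mathcal E)=\binom{n-1}dV(S)^d\Bigl(1-\frac1n\Bigr)^{n-1-d}\ge\Bigl(\frac n{2d}\Bigr)^dV(S)^de^{-1}.$$
Here we used $\binom{n-1}d\ge(\frac{n-1}d)^d$ (valid since $n-1\ge d$), $n-1\ge\frac n2$, and $(1-\frac1n)^{n-1-d}\ge(1-\frac1n)^{n-1}\ge e^{-1}$.

**Step 4: the new simplex.** On $\mathcal E$ we exhibit a piece of $[y,P_{n-1}]$ outside $P_{n-1}$. Given $\mathcal E$, the $d$ points $Z_1,\dots,Z_d$ in $C$ (in order of index) are i.i.d. uniform in $S$. All sample points have depth at least $t$, so $P_{n-1}\subset\{D\ge t\}$. Let $\theta=\frac d{d+1}$ and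
$$T'=[y,\ y+\theta(Z_1-y),\dots,y+\theta(Z_d-y)]\subset[y,P_{n-1}].$$
Since $D(y)\le0$ and $D$ is affine, $D(y+\theta(Z_i-y))=(1-\theta)D(y)+\theta D(Z_i)\le\theta(1+\frac1d)t=t$. So $T'\subset\{D\le t\}$, and $T'$ meets $P_{n-1}$ in a null set. Hence on $\mathcal E$
$$V([y,P_{n-1}])-V(P_{n-1})\ge V(T')=\theta^dV([y,Z_1,\dots,Z_d])\ge e^{-1}V([y,Z_1,\dots,Z_d]).$$
Off $\mathcal E$ the difference is at least $0$. By Lemma 8 applied to $S$ and then Steps 2 and 3,
$$G_n(K,y)-F_{n-1}(K)\ge\mathbb P(\mathcal E)\,e^{-1}\beta_dV(S)\ge\Bigl(\frac n{2d}\Bigr)^de^{-2}\beta_d\,V(S)^{d+1}\ge\Bigl(\frac n{2d}\Bigr)^d\frac{e^{-2}\beta_d}{(e^2dn)^{d+1}}=\frac{c_d}n.\qquad\square$$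

## 7. The value of $N(d)$ and the end of the proof of Theorem 1

Let $\varepsilon=\frac{c_d}{8d(d+1)}$ and $N(d)=2\bigl\lceil(2d/\varepsilon)^d\log\frac{2^{d+3}(d+1)}{c_d}\bigr\rceil$, as in Section 1. Since $c_d<1$, we have $\varepsilon<1$ and the logarithm exceeds $1$. So $N(d)\ge2(2d)^d\ge\max(d^d,d+1)$, and Proposition 9 applies for $n\ge N(d)$.

**Size of $N(d)$.** From the formula for $c_d$,
$$\log\tfrac1{c_d}=2+d\log(2d)+(d+1)(2+\log d)+d\log3+(2d+1)\log(d+1)=O(d\log(d+1)).$$
Hence $\log\frac{2d}\varepsilon=O(d\log(d+1))$ as well, and $\log N(d)=O(d^2\log(d+1))$: the factor $(2d/\varepsilon)^d$ contributes $d\log(2d/\varepsilon)$, and the logarithmic factor contributes only $O(\log(d+1))$.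

**The random point adds at most half as much.** Let $n\ge N(d)$ and $m=\lfloor n/2\rfloor$. As $N(d)$ is even, $m\ge N(d)/2\ge(2d/\varepsilon)^d\log\frac{2^{d+3}(d+1)}{c_d}$, so $\exp(-m(\varepsilon/2d)^d)\le\frac{c_d}{2^{d+3}(d+1)}$. Lemmas 5 and 6 give
$$F_n(K)-F_{n-1}(K)\le\frac{V(K)}n\Bigl[2(d+1)d\varepsilon+2(d+1)2^d\cdot\frac{c_d}{2^{d+3}(d+1)}\Bigr]=\frac{V(K)}n\Bigl[\frac{c_d}4+\frac{c_d}4\Bigr]=\frac{c_d}{2n}V(K).$$

**Conclusion.** Subtract this from Proposition 9. For all $n\ge N(d)$, all $K$ and all $y\notin\operatorname{int}K$,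
$$G_n(K,y)-F_n(K)\ge\frac{c_d}{2n}V(K).$$
This is hypothesis (2) with $\gamma=c_d/2$, and Proposition 4 gives $F_n(L)-F_n(K)\ge\frac{c_d}2(V(L)-V(K))$ for all $K\subset L$. If equality holds in (1), then $V(L)=V(K)$, hence $K=L$ by the remark in Section 3. Theorem 1 is proved. $\blacksquare$

## 8. A boundary point that adds less than a random point

We turn to Theorem 2(ii). Formula (3) also works in the opposite direction: if one boundary point of one body does worse than a random point, a thin layer near it destroys monotonicity.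

**Lemma 10** (cf. Rademacher)**.** If $x\in\partial K$ and $G_n(K,x)<F_n(K)$, then monotonicity fails for $n$ in dimension $d$.

A preliminary remark. For $M\subset M'$ convex bodies, the uniform laws differ by $\tau=V(M'\setminus M)/V(M')$ in total variation. If $f$ is a function of $k$ points with $0\le f\le b$, its expectations under i.i.d. points from the two laws differ by at most $k\tau b$ (exchange one coordinate at a time). Hull volume is bounded on a fixed ball, and it is continuous in the points.

**Step 1: make the bad point an exposed tip.** We move $x$ slightly outside. Let $y\to x$ with $y\notin K$, and put $K_y=[K,y]$. Since $K_y\subset K+|y-x|B^d$, we have $V(K_y\setminus K)\to0$. By the remark $F_n(K_y)\to F_n(K)$ and $G_n(K_y,y)-G_n(K,y)\to0$. By bounded convergence $G_n(K,y)\to G_n(K,x)$. So $G_n(K_y,y)-F_n(K_y)\to G_n(K,x)-F_n(K)<0$. Fix $y$ with $G_n(K_y,y)<F_n(K_y)$ and put $L=K_y$.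

**Step 2: cut off the tip.** Choose $u$ with $\langle y,u\rangle>\max_K\langle\cdot,u\rangle$. Each point of $L$ has the form $(1-\lambda)y+\lambda k$ with $k\in K$, so $y$ is the unique maximizer of $\langle\cdot,u\rangle$ on $L$. Hence the caps $\{z\in L:\langle z,u\rangle\ge\langle y,u\rangle-\eta\}$ shrink to $y$ as $\eta\to0$. They have positive volume, because interior points of $L$ come arbitrarily close to $y$. Let $K_2=\{z\in L:\langle z,u\rangle\le\langle y,u\rangle-\eta\}$, a convex body containing $K$ for small $\eta$, and $\delta=V(L\setminus K_2)/V(L)>0$, so $\delta\to0$. Apply (3) to $K_2\subset L$, bounding $a_k-F_n(K_2)\le V(L)$ for $k\ge2$: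
$$F_n(L)-F_n(K_2)\le n\delta(1-\delta)^{n-1}\bigl(\mathbb E\,G_n(K_2,Y)-F_n(K_2)\bigr)+\frac{n^2\delta^2}2V(L),$$
with $Y$ uniform in $L\setminus K_2$. As $\eta\to0$, $Y$ tends to $y$, and by the remark (uniformly in the position of $Y$) and continuity of $G_n(L,\cdot)$, the bracket tends to $G_n(L,y)-F_n(L)<0$. After division by $n\delta$ the last term is $\frac{n\delta}{2}V(L)\to0$. So $F_n(L)<F_n(K_2)$ for small $\eta$, although $K_2\subset L$. $\square$

**The cylinder.** Let $m=d-1$, $K=B^m\times[0,1]$ with points written $(w,t)$, and $x=(0,0)$, the centre of the bottom. Then $V(K)=\kappa_m$. Write $X_i=(W_i,T_i)$; here $W_i$ is uniform in $B^m$, $T_i$ is uniform in $[0,1]$, and they are independent. Put $F_n=F_n(K)$ and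
$$A(M)=\mathbb EV([x,P_M])-\mathbb EV(P_M)=G_{M+1}(K,x)-F_M .$$
Let $n_1=2^d$ and $n_0=\lfloor e^{m/128}\rfloor-1$. From now on $d$ is sufficiently large.

The plan is to compare total growth with total gain. Suppose $F_n\le G_n(K,x)$, that is $F_n-F_{n-1}\le A(n-1)$, for all $n_0<n\le n_1$. Summing,
$$F_{n_1}\le F_{n_0}+\sum_{M=n_0}^{n_1-1}A(M).\tag{6}$$
We shall show that $F_{n_0}\le\kappa_m8^{-m}$ (Step A), that $F_{n_1}\ge\kappa_m4^{-m}/6$ (Step B), and that each $A(M)$ is at most $\kappa_m\epsilon_d$ with $\epsilon_d$ smaller than any exponential $C^{-d}$ (Step C). Then (6) is false. So some $n$ with $n_0<n\le n_1$ satisfies $G_n(K,x)<F_n(K)$, monotonicity fails for this $n$ by Lemma 10, and $n\ge n_0+1=\lfloor e^{(d-1)/128}\rfloor\ge e^{d/200}$ for large $d$.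

## 9. Three tools in high dimension

Let $\nu$ be the uniform probability measure on $S^{m-1}$. The support function of a nonempty compact convex set $A\subset\mathbb R^m$ is $h_A(\theta)=\max_{w\in A}\langle w,\theta\rangle$. Note that $\int h_A\,d\nu=\frac12\int(h_A(\theta)+h_A(-\theta))\,d\nu\ge0$. For $A=\rho B^m$ it equals $\rho$.

**Urysohn's inequality** (see Schneider, *Convex Bodies: The Brunn–Minkowski Theory*)**.** $V_m(A)\le\kappa_m\bigl(\int h_A\,d\nu\bigr)^m$. For balls this is an equality.

**Lemma 11.** For $w_1,\dots,w_k\in B^m$: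
$$\int\max(0,\langle w_1,\theta\rangle,\dots,\langle w_k,\theta\rangle)\,d\nu(\theta)\le\sqrt{\frac{2\log(k+1)}m}.$$

**Proof.** For $k=0$ both sides vanish. Let $k\ge1$. A standard Gaussian vector $g$ in $\mathbb R^m$ is the product of $|g|$ and an independent uniform direction. Comparing $\mathbb Eg_1^{2j}=(2j-1)!!$ with $\mathbb E|g|^{2j}=m(m+2)\cdots(m+2j-2)$ gives
$$\int\theta_1^{2j}\,d\nu=\frac{(2j-1)!!}{m(m+2)\cdots(m+2j-2)}\le\frac{(2j-1)!!}{m^j}.$$
Odd moments vanish. Since $\frac{(2j-1)!!}{(2j)!}=\frac1{2^jj!}$, for $|w|\le1$ and $\lambda>0$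
$$\int e^{\lambda\langle w,\theta\rangle}d\nu\le\sum_{j\ge0}\frac{\lambda^{2j}}{(2j)!}\cdot\frac{(2j-1)!!}{m^j}=\sum_{j\ge0}\frac1{j!}\Bigl(\frac{\lambda^2}{2m}\Bigr)^j=e^{\lambda^2/2m}.$$
By Jensen's inequality, and bounding the exponential of a maximum by the sum of the exponentials, $\exp(\lambda\int\max)\le1+ke^{\lambda^2/2m}\le(k+1)e^{\lambda^2/2m}$. So $\int\max\le\frac{\log(k+1)}\lambda+\frac\lambda{2m}$. Take $\lambda=\sqrt{2m\log(k+1)}$. $\square$

Together with Urysohn's inequality: the hull of $0$ and $k$ points of $B^m$ has volume at most $\kappa_m(2\log(k+1)/m)^{m/2}$. With polynomially many points this is smaller than any exponential; with $e^{cm}$ points it is only exponentially small.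

**Lemma 12.** For $0<\delta\le1$ the sphere $S^{m-1}$ has a $\delta$-net of size at most $(3/\delta)^m$. Moreover $\frac12\le\kappa_{m-1}/\kappa_m\le\sqrt m$.

**Proof.** For a maximal $\delta$-separated set on the sphere, the balls of radius $\delta/2$ about its points are disjoint and lie in $(1+\frac\delta2)B^m$, so there are at most $(1+\frac2\delta)^m\le(3/\delta)^m$ of them, and a maximal separated set is a net. Next, $B^m\subset B^{m-1}\times[-1,1]$ gives $\kappa_m\le2\kappa_{m-1}$. Finally, from $\kappa_m=\pi^{m/2}/\Gamma(\frac m2+1)$,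
$$\frac{\kappa_{m-1}}{\kappa_m}=\frac{\Gamma(\frac m2+1)}{\sqrt\pi\,\Gamma(\frac{m+1}2)}\le\sqrt{\frac{m+1}{2\pi}}\le\sqrt m.$$
Here log-convexity gives $\Gamma(a+\frac12)^2\le\Gamma(a)\Gamma(a+1)=a\,\Gamma(a)^2$, used with $a=\frac{m+1}2$. $\square$

## 10. The cylinder: proof of Theorem 2(ii)

**Step A: few points give little volume, $F_{n_0}\le\kappa_m8^{-m}$.** We project to $\mathbb R^m$: $P_{n_0}\subset[W_1,\dots,W_{n_0}]\times[0,1]$. By Lemma 11 and Urysohn's inequality $V(P_{n_0})\le\kappa_m(2\log(n_0+1)/m)^{m/2}$. As $n_0+1\le e^{m/128}$, this is at most $\kappa_m(1/64)^{m/2}=\kappa_m8^{-m}$.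

**Step B: with $2^d$ points there is much more, $F_{n_1}\ge\kappa_m4^{-m}/6$.** We show that the hull contains a fixed part of the cylinder over $\frac14B^m$ with probability at least $\frac12$. For a unit vector $\theta$, slicing $B^m$ and using $1-s^2\ge\frac12$ for $s\le\frac1{\sqrt2}$,
$$p:=\mathbb P(\langle W_1,\theta\rangle\ge\tfrac12)=\frac{\kappa_{m-1}}{\kappa_m}\int_{1/2}^1(1-s^2)^{\frac{m-1}2}ds\ge\frac12\Bigl(\frac1{\sqrt2}-\frac12\Bigr)2^{-\frac{m-1}2}\ge\frac1{10}2^{-m/2}.$$
Take a $\frac14$-net of size at most $12^m$. For a net direction $\theta$, the probability that no $i\le n_1$ has $\langle W_i,\theta\rangle\ge\frac12$ and $T_i\le\frac13$ is $(1-\frac p3)^{n_1}\le e^{-n_1p/3}$, and likewise with $T_i\ge\frac23$. Here $n_1p/3\ge\frac1{30}2^{d-(d-1)/2}=\frac1{30}2^{(d+1)/2}$, so $2\cdot12^me^{-n_1p/3}\le\frac12$ for large $d$. Thus with probability at least $\frac12$ all net directions $\theta$ have such indices $i$ (low) and $i'$ (high). Then for any unit vector $\theta'$, with a net point $\theta$ at distance at most $\frac14$, we get $\langle W_i,\theta'\rangle\ge\frac12-\frac14=\frac14$,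 and the same for $i'$. So the support functions of $[W_i:T_i\le\frac13]$ and $[W_i:T_i\ge\frac23]$ are at least $\frac14$ on the sphere, and both sets contain $\frac14B^m$. Lifting convex combinations, over each $w\in\frac14B^m$ the set $P_{n_1}$ contains a point with $t\le\frac13$ and one with $t\ge\frac23$. Hence $V(P_{n_1})\ge\frac13\kappa_m4^{-m}$ on an event of probability at least $\frac12$.

**Step C: the point $x$ adds almost nothing.** Fix $n_0\le M<n_1$ and write $P=P_M$. The crude bound $[x,P]\subset[0,W_1,\dots,W_M]\times[0,1]$ is useless here: for $M$ near $2^d$ the bound $2\log(M+1)/m$ is near $2d\log2/m>1$. We must use that $x$ sits at the bottom. The new volume will turn out to lie in a layer $0\le t\le\sigma$ with $\sigma$ of order $d^3/M$, where only about $d^3$ sample points live. A slice through that layer then behaves like the hull of polynomially many points. Let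
$$r=\frac1{8d},\qquad\tau=\frac{d^2}M,\qquad\sigma=\frac\tau r=\frac{8d^3}M.$$
Since $M\ge n_0$ is exponentially large in $d$, we have $\tau\le\sigma\le1$ for large $d$.

**Step C1: two likely events.** The first makes $P$ reach nearly to the bottom around the axis. The second limits the number of low sample points. Let $E_1$ be the event $[W_i:T_i\le\tau]\supset rB^m$. By Lemma 12, slicing the ball,
$$\mathbb P\bigl(|\langle W_1,\theta\rangle|<\tfrac1{4d}\bigr)\le\frac2{4d}\sqrt m\le\frac12,$$
so by symmetry $\mathbb P(\langle W_1,\theta\rangle\ge2r)\ge\frac14$. Take an $r$-net of size at most $(24d)^m$. If each net direction $\theta$ has an index $i$ with $T_i\le\tau$ and $\langle W_i,\theta\rangle\ge2r$, then the support function of $[W_i:T_i\le\tau]$ is at least $2r-r=r$ everywhere and $E_1$ occurs. Hence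
$$\mathbb P(E_1^c)\le(24d)^m(1-\tau/4)^M\le(24d)^me^{-d^2/4}.$$

For $k\ge0$ let $J_k=\{i\le M:T_i\le2^k\sigma\}$ and $a_k=2^k\cdot8d^4$. Let $E_2$ be the event that $|J_k|<a_k$ for all $k\ge0$. The number $|J_k|$ is binomial with mean at most $2^k\sigma M=2^k\cdot8d^3=a_k/d$. For an integer $a\ge1$, $\mathbb P(\mathrm{Bin}(M,q)\ge a)\le\binom Maq^a\le(eMq/a)^a$. So $\mathbb P(|J_k|\ge a_k)\le(e/d)^{a_k}\le2^{-a_k}$ once $d\ge6$, and summing over $k$ gives $\mathbb P(E_2^c)\le2\cdot2^{-8d^4}$.

**Step C2: the new volume is near the bottom.** We claim that on $E_1$ every $z=(w,t)\in[x,P]\setminus P$ has $t\le\sigma$. Since $x=0$, write $z=\lambda q$ with $0\le\lambda\le1$ and $q=(\rho\theta,s)\in P$, $|\theta|=1$, $0\le\rho\le1$, $0\le s\le1$; as $z\notin P$, $\lambda<1$. On $E_1$ the points $0$ and $r\theta$ lie in $[W_i:T_i\le\tau]$. Lifting, there are $t_0,t_1\in[0,\tau]$ with $(0,t_0)\in P$ and $(r\theta,t_1)\in P$. There are three cases.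

*Case $\rho=0$.* Then $q=(0,s)$ and $z=(0,\lambda s)$. If $\lambda s\ge t_0$, then $z$ would lie between $(0,t_0)$ and $q$, hence in $P$. So $t=\lambda s<t_0\le\tau\le\sigma$.

*Case $\rho>0$ and $s\le\rho\tau/r$.* Then $t=\lambda s\le s\le\tau/r=\sigma$.

*Case $\rho>0$ and $s>\rho\tau/r$.* On the plane of points $(a\theta,b)$ let $f(a,b)=sa-\rho b$, which vanishes exactly on the line through $0$ and $q$. We have $f(0,t_0)=-\rho t_0\le0$ and $f(r,t_1)=sr-\rho t_1>\rho(\tau-t_1)\ge0$. So the segment from $(0,t_0)$ to $(r\theta,t_1)$, which lies in $P$, contains a point $y'=(a\theta,b)$ with $f(a,b)=0$, that is $y'=\mu q$ with $\mu=a/\rho\ge0$, and its height is $\mu s=b\le\tau$. If $\lambda\ge\mu$, then $z=\lambda q$ lies between $y'=\mu q$ and $q$, hence in $P$, a contradiction. So $\lambda<\mu$ and, as $s>0$, $t=\lambda s<\mu s\le\tau\le\sigma$.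

**Step C3: low slices are small.** We bound the slice $A_t=\{w:(w,t)\in[x,P]\}$ for $t\le\sigma$ through its support function. If $w\in A_t$, then $w=\sum\lambda_iW_i$ with $\lambda_i\ge0$, $\sum\lambda_i\le1$ and $\sum\lambda_iT_i=t\le\sigma$. High points can carry only little weight: for $k\ge1$ the indices in $J_k\setminus J_{k-1}$ have $T_i>2^{k-1}\sigma$, so their total weight is at most $2^{1-k}$. The weight of $J_0$ is at most $1\le2$. Every index lies in some $J_k$. Hence, with the maximum over the empty set being $0$,
$$h_{A_t}(\theta)\le\sum_{k\ge0}2^{1-k}\max_{i\in J_k}\langle W_i,\theta\rangle_+ .$$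
On $E_2$, $|J_k|+1\le a_k$, and for $d\ge8$
$$\log a_k\le\log8+k+4\log d\le6(k+1)\log d .$$
Lemma 11, with $\sqrt{k+1}\le k+1$, $\sum_k(k+1)2^{-k}=4$ and $8\sqrt{12}\le28$, gives
$$\int h_{A_t}\,d\nu\le\sum_{k\ge0}2^{1-k}\sqrt{\frac{12(k+1)\log d}m}\le8\sqrt{12}\sqrt{\frac{\log d}m}\le28\sqrt{\frac{\log d}m}.$$
By Urysohn's inequality $V_m(A_t)\le\kappa_m(28^2\log d/m)^{m/2}$ whenever $A_t$ is nonempty.

**Step C4: the bound on $A(M)$.** On $E_1\cap E_2$, Steps C2 and C3 and $\sigma\le1$ give
$$V([x,P])-V(P)\le\int_0^\sigma V_m(A_t)\,dt\le\kappa_m\Bigl(\frac{28^2\log d}m\Bigr)^{m/2}.$$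
In all cases $V([x,P])-V(P)\le\kappa_m$. Therefore $A(M)\le\kappa_m\epsilon_d$ for all $n_0\le M<n_1$, where
$$\epsilon_d=\Bigl(\frac{28^2\log d}m\Bigr)^{m/2}+(24d)^me^{-d^2/4}+2\cdot2^{-8d^4}.$$
For every constant $C$ we have $C^d\epsilon_d\to0$ as $d\to\infty$: the logarithm of the first term is $-\frac m2(\log m-\log\log d-O(1))$, that of the second is $O(d\log d)-\frac{d^2}4$, and the third is clear.

**Step D: contradiction.** If (6) held, Steps A, B and C, divided by $\kappa_m$, would give
$$\tfrac16\,4^{-m}\le8^{-m}+2^d\epsilon_d,\qquad\text{that is}\qquad\tfrac16\le2^{-m}+4^m2^d\epsilon_d .$$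
The right side tends to $0$, so this is false for all $d\ge d_0$ with a suitable $d_0$. As explained in Section 8, for such $d$ (with $d_0$ enlarged if necessary) monotonicity fails for some $n\ge e^{d/200}$, and so the smallest admissible $N(d)$ is larger than $e^{d/200}$. The upper bound $e^{O(d^2\log d)}$ is Theorem 1. This proves Theorem 2. $\blacksquare$
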